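# Theta divisors singular at an odd two-torsion point: pure codimension and reducedness

## 1. Odd characteristics, theta gradients and the locus $I^{(g)}$

Let $\mathcal H_g$ be the Siegel upper half-space of symmetric complex $g\times g$ matrices $\tau$ with positive definite imaginary part, and put $N_g=\frac{g(g+1)}2=\dim\mathcal H_g$. The group $\Gamma_g=\mathrm{Sp}(2g,\mathbb Z)$ acts on it, and $\mathcal A_g=\mathcal H_g/\Gamma_g$ is the moduli space of complex principally polarized abelian varieties (ppav) of dimension $g$. The point $\tau$ corresponds to $A_\tau=\mathbb C^g/(\mathbb Z^g+\tau\mathbb Z^g)$.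

**Definition 1.1 (theta functions).** A characteristic is $m=\left[\begin{smallmatrix}\varepsilon\\ \delta\end{smallmatrix}\right]$ with $\varepsilon,\delta\in\{0,1\}^g$, and
$$\theta[m](\tau,z)=\sum_{n\in\mathbb Z^g}\exp\pi i\Big[\big(n+\tfrac{\varepsilon}{2}\big)^t\tau\big(n+\tfrac{\varepsilon}{2}\big)+2\big(n+\tfrac{\varepsilon}{2}\big)^t\big(z+\tfrac{\delta}{2}\big)\Big].\tag{1}$$
Put $\theta=\theta[0]$. The theta divisor is $\Theta_\tau=\{\theta(\tau,\cdot)=0\}\subset A_\tau$. Completing the square in (1) gives
$$\theta[m](\tau,z)=(\text{nowhere zero factor})\cdot\theta\Big(\tau,\,z+\frac{\tau\varepsilon+\delta}2\Big).\tag{2}$$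
We write $\partial_u$ for the derivative in $z$ in direction $u$, $\partial_j$ for $\partial_{e_j}$ and $\partial\theta$ for the $z$-gradient. $\mathrm{Sing}\,\Theta_\tau$ is the set $\theta=\partial\theta=0$. Dimensions and multiplicities may be computed on $\mathbb C^g$ instead of $A_\tau$.

*Example.* If $\tau=\mathrm{diag}(\tau_1,\dots,\tau_g)$, the sum (1) factors: $\theta[m](\tau,z)=\prod_j\theta\left[\begin{smallmatrix}\varepsilon_j\\ \delta_j\end{smallmatrix}\right](\tau_j,z_j)$.

**Definition 1.2 (odd characteristics).** $m$ is odd if $\varepsilon\cdot\delta\equiv1\pmod2$. Then $\theta[m](\tau,\cdot)$ is an odd function of $z$. Call the $j$-th column odd if $\varepsilon_j=\delta_j=1$ and even otherwise, so $m$ is odd exactly when it has an odd number of odd columns. There are $2^{g-1}(2^g-1)$ odd characteristics, and $\Gamma_g$ permutes them transitively. By (2) they correspond to the odd two-torsion points $\frac{\tau\varepsilon+\delta}2$ of $A_\tau$.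

*Example.* For $g=1$ the only odd one is $\left[\begin{smallmatrix}1\\1\end{smallmatrix}\right]$. For $g=3$ there are $3\cdot3^2=27$ with one odd column and $1$ with three, in total $28=2^2(2^3-1)$.

**Definition 1.3 (theta gradient).** For odd $m$,
$$f_m(\tau)=\operatorname{grad}_z\theta[m](\tau,z)\big|_{z=0}\in\mathbb C^g .\tag{3}$$
Since $\theta[m](\tau,0)=0$ by oddness, (2) shows that $f_m(\tau)=0$ means that the odd two-torsion point $\frac{\tau\varepsilon+\delta}2$ is a singular point of $\Theta_\tau$.

The Hodge bundle $\mathbb E$ is the rank $g$ bundle whose fibre is the space of invariant 1-forms, with frame $dz_1,\dots,dz_g$ over $\mathcal H_g$. The function $f_m$ is a vector-valued modular form of weight $\det^{1/2}\otimes\mathrm{std}$ for the level subgroup $\Gamma_g(4,8)$ (matrices $\equiv1$ mod $4$ whose off-diagonal blocks have diagonals divisible by $8$). Equivalently, it is a section of $\mathbb E\otimes\det\mathbb E^{1/2}$ on $\mathcal A_g(4,8)$. An element of $\Gamma_g$ carries the $f_m$ into one another up to the factor $\det(C\tau+D)^{1/2}(C\tau+D)$ and an eighth root of unity.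

*Example.* For $g=1$, $m=\left[\begin{smallmatrix}1\\1\end{smallmatrix}\right]$: the terms $n=0,-1$ give $f_m=-2\pi e^{\pi i\tau/4}+\cdots$, a form of weight $\frac12+1=\frac32$.

**Definition 1.4 (zero scheme).** $Z_m\subset\mathcal H_g$ is the closed subscheme cut out by the $g$ components of $f_m$. Having $g$ equations, every irreducible component has codimension at most $g$.

*Toy examples.* In $\mathbb C^2$, the pair $(x,xy)$ cuts out $x=0$, of codimension $1$ and not $2$. The pair $(x^2,y)$ cuts out a point of the right codimension, but not reduced. These are the two things that could go wrong with $f_m$.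

**Definition 1.5 (the locus).** $\widetilde I^{(g)}=\bigcup_{m\text{ odd}}Z_m$ is the scheme-theoretic union, defined by the intersection of the ideals of the $Z_m$ (as the ideals $(x)$ and $(y)$ in $\mathbb C^2$ give $(x)\cap(y)=(xy)$). It is $\Gamma_g$-invariant. Its image $I^{(g)}\subset\mathcal A_g$ is, as a set, the locus of ppav having an odd two-torsion point that is singular on the theta divisor. Its scheme structure is the one given locally, on $\mathcal H_g$ or on a level cover, by $\widetilde I^{(g)}$. So pure codimension and reducedness of $I^{(g)}$ are statements about $\widetilde I^{(g)}\subset\mathcal H_g$ (the stack-theoretic sense).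

*Examples.* The locus is empty for $g=1,2$. As sets, $I^{(3)}=\operatorname{Sym}^3(\mathcal A_1)$, $I^{(4)}=\mathcal A_1\times\theta_{\rm null}^{(3)}$ and $I^{(5)}=IJ\cup\mathcal A_1\times\theta^{(4)}_{\rm null}$. Here $\theta^{(k)}_{\rm null}\subset\mathcal A_k$ is the divisor where some even theta constant vanishes, and $IJ$ is the closure of the locus of intermediate Jacobians of cubic threefolds. We use only the cases $g\le3$.

With this in place the question, posed by Samuel Grushevsky and Klaus Hulek in "The class of the locus of intermediate Jacobians of cubic threefolds", arXiv:1103.1857 (2011), can be stated. Asking that an odd two-torsion point be singular is asking that $g$ functions vanish. Do these $g$ conditions behave as if they were independent? That is: is $I^{(g)}$ of pure codimension $g$ and reduced for every $g\ge3$? The source records that this holds for $3\le g\le5$. The answer is yes for every $g\ge3$.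

**Theorem 1.** Let $g\ge3$ and $m$ odd. Every irreducible component of $Z_m$ has codimension exactly $g$, and at its general point the components of $f_m$ have independent differentials. Hence each $Z_m$ is a reduced local complete intersection of pure codimension $g$, and $\widetilde I^{(g)}$ is reduced of pure codimension $g$.

The last sentence follows from the first. A local complete intersection is Cohen–Macaulay, and a Cohen–Macaulay scheme that is reduced at the general point of each component is reduced. A finite intersection of radical ideals is radical, and every component of $\widetilde I^{(g)}$ is a component of some $Z_m$. The statement is not vacuous: if $m$ has three odd columns and all others even, then for diagonal $\tau$ the product $\theta[m](\tau,\cdot)$ has multiplicity at least $3$ at $0$, so $Z_m\neq\emptyset$, and $\Gamma_g$ is transitive on odd characteristics.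

In what follows "general" means outside a proper closed analytic subset, and "very general" means outside a countable union of such subsets. By Baire's theorem very general points are dense in any irreducible analytic space.

## 2. The heat equation, and small genus by hand

Symmetric matrices $\eta$ are the tangent vectors to $\mathcal H_g$. They are paired with quadratic forms $q$ (given by symmetric matrices) by $\eta\cdot q=\sum\eta_{jk}q_{jk}$. For a space $T$ of symmetric matrices, $T^\perp$ is its annihilator. We write $u\odot v=uv^t+vu^t$, so that $(u\odot v)\cdot q=2q(u,v)$.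

Put $\rho=n+\frac\varepsilon2$ in (1). A derivative in $\tau$ along $\eta$ multiplies the term by $\pi i\,\rho^t\eta\rho$, while $\partial_j\partial_k$ multiplies it by $(2\pi i)^2\rho_j\rho_k$. Hence the heat equation:
$$\text{the }\tau\text{-derivative of }\theta[m]\text{ along }\eta\text{ is }\ \frac1{4\pi i}\sum_{j,k}\eta_{jk}\,\partial_j\partial_k\theta[m].\tag{4}$$

Suppose $f_m(\tau)=0$. Then $\theta[m](\tau,\cdot)$, being odd, starts with a cubic form $F$ (possibly $0$). Applying (4) to $\partial_a\theta[m]$ at $z=0$ we get:
$$\text{the differentials of the components of }f_m\text{ at }\tau\text{ are, up to a common constant, the quadrics }\partial_1F,\dots,\partial_gF.\tag{5}$$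
They are independent exactly when $F$ is not a cone, i.e. when no $\gamma\ne0$ has $\partial_\gamma F=0$.

**Genus 1.** A genus one theta function has exactly one zero modulo periods, and it is simple. The odd one vanishes at $0$, so its derivative there is nonzero and $Z_m=\emptyset$. Also, even genus one theta functions do not vanish at $0$: an even function vanishing there would have a zero of order at least $2$.

**Genus 2.** A principally polarized abelian surface is a Jacobian, with $\Theta$ a smooth curve, or a product. In the first case no point of $\Theta$ is singular. In the second we may take $\tau$ diagonal. An odd $m$ then has exactly one odd column, say the first, and $f_m=(\theta_{\rm odd}'(\tau_1,0)\,\theta_{\rm even}(\tau_2,0),\,0)\neq0$. So $Z_m=\emptyset$.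

**Genus 3.** Since $I^{(3)}=\mathrm{Sym}^3\mathcal A_1$ as a set, after applying $\Gamma_3$ (which changes $m$) a point of $Z_m$ is diagonal, and $\theta[m]$ is a product of three genus one functions, one or three of them odd. If only one is odd, the gradient is nonzero as in genus $2$. So all three are odd and $F=c\,z_1z_2z_3$, $c\ne0$. Its derivatives $z_2z_3,z_1z_3,z_1z_2$ (times $c$) are independent, so by (5) $df_m$ has rank $3$ at every point of $Z_m$. The rank of $df_m$ at zeros does not change under $\Gamma_3$. This proves Theorem 1 for $g=3$.

**A look at genus 4.** Take a product point $\tau=\tau_1\oplus\tau'$ with first column odd and the other three columns forming an even $m'$ with $\theta[m'](\tau',0)=0$. Then $F=c\,z_1Q(z_2,z_3,z_4)$ with $c\ne0$ and $Q$ the quadratic term of $\theta[m'](\tau',\cdot)$. The derivatives $\partial_1F=cQ$ and $\partial_jF=cz_1\partial_jQ$ are independent exactly when $Q$ is nondegenerate. At the most accessible points, $\tau$ diagonal with exactly three odd columns, $F=c\,z_1z_2z_3$ is a cone in four variables, and the test (5) gives rank $3$ only.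

## 3. What stops the tangent-space test and the torus rank one limit

The first approach suggested by genus $3$ is to use (5): show that $F$ is not a cone. This needs one good point on every component of $Z_m$. At a given component we do not know a point explicitly. The accessible points, the diagonal ones, may lie on no given component, and they fail the test already for $g=4$. On a hypothetical component of too large dimension, or one where $F=0$ throughout, (5) gives no contradiction.

The second approach is to look for the good point at the boundary. Let $\tau_{gg}\to i\infty$, write $b$ for the last column of $\tau$ without $\tau_{gg}$, write $\tau'$ for the upper left block, and put $q=e^{\pi i\tau_{gg}/4}$. Group the terms of (1) by the last summation variable $\rho\in\mathbb Z+\frac{\varepsilon_g}2$; the term $\rho$ carries the factor $q^{4\rho^2}$. Two cases occur.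

If $\varepsilon_g=1$, the leading terms are $\rho=\pm\frac12$, and up to constants
$$q^{-1}f_m\to\big(\partial\theta[m'](\tau',\tfrac b2),\ \theta[m'](\tau',\tfrac b2)\big).$$
By (2) the limit locus is the locus of pairs (ppav, singular point of its theta divisor) in genus $g-1$. If $\varepsilon_g=0$, then $m'$ is odd, and the limit equations turn out to be $f_{m'}(\tau')=0$ and $\theta[m'](\tau',b)=0$; these are governed by induction on $g$. The first case asks for a theorem of its own:

**Theorem 2.** Let $n\ge2$, and let $S_n\subset\mathcal H_n\times\mathbb C^n$ be the zero scheme of $\theta,\partial_1\theta,\dots,\partial_n\theta$. Every irreducible component of $S_n$ has codimension $n+1$, and at its general point these $n+1$ functions have independent differentials.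

*Example.* Over $\mathcal H_1\times\mathcal H_1\subset\mathcal H_2$ we have $\theta=\theta_1(z_1)\theta_2(z_2)$, whose divisor has a node where both factors vanish. This is a $2$-dimensional family of points in the $5$-dimensional $\mathcal H_2\times\mathbb C^2$, of codimension $3=n+1$. Over Jacobians $\Theta$ is smooth.

With Theorem 2 and induction the limit settles every component of $Z_m$ whose closure meets the torus rank one boundary $q=0$. It stops exactly there, since nothing so far forces the closure to meet that boundary. A component could be compact modulo the group, or could reach only deeper boundary. (Near a torus rank two point with boundary $q_1q_2=0$, a set like $q_1=q_2$ meets the boundary only in $q_1=q_2=0$.)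

The way past it has two parts. First, the vanishing of the top Chern class $\lambda_g=c_g(\mathbb E)$ on a level cover, combined with a positivity property of its curvature form, forces the boundary of a component $W$ in the Satake compactification to have dimension at least $\dim W-g$. Second, if $W$ avoids torus rank one, this boundary fills all or a hypersurface of a corank two stratum, and then $W$ leaves behind so large a set of solutions of the torus rank two limit equations that a dimension count excludes it. Sections 4 and 5 prove Theorem 2, Sections 6–8 the boundary estimate, and Sections 9–11 the induction.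

## 4. Four facts about theta divisors

**Lemma 4.1.** $\Theta_\tau$ is reduced. In particular $\dim\mathrm{Sing}\,\Theta_\tau\le n-2$ for $\tau\in\mathcal H_n$.

*Proof.* Suppose $\Theta=2D+D'$ with $D>0$, $D'\ge0$. By the theorem of the square $t_x^*D+t_{-x}^*D+D'\in|\Theta|$ for all $x$. As $h^0(\Theta)=1$, we get $t_x^*D+t_{-x}^*D=2D$ as divisors. So for a prime component $D_1$ of $D$ every translate $t_x^*D_1$ is one of the finitely many components of $D$. Hence the closed subgroup $\{x:t_x^*D_1=D_1\}$ has finite index in the connected group $A_\tau$, so it is all of $A_\tau$, which is absurd for a divisor. Since $\theta$ vanishes to order one along each component, $\partial\theta\neq0$ at its general point. $\square$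

**Lemma 4.2.** Let $B$ be a simple abelian variety, $C\subset B$ an irreducible closed curve and $\xi\ne0$ an invariant $1$-form. Then $\xi|_C\ne0$.

*Proof.* Let $\tilde C$ be the normalization of $C$. The induced map $J(\tilde C)\to B$ has as image a nonzero abelian subvariety, so it is surjective and $\xi$ pulls back to a nonzero element of $H^0(J(\tilde C),\Omega^1)=H^0(\tilde C,\Omega^1)$. $\square$

**Lemma 4.3.** If $A_\tau$ is simple, the Gauss map $x\mapsto[\partial\theta(x)]$ on the smooth locus of $\Theta_\tau$ has finite fibres.

*Proof.* Otherwise the (algebraic) fibre over some $[\xi]$ contains a curve $C$. As $\partial\theta(x)$ kills tangent vectors of $\Theta_\tau$, we have $\xi|_C=0$, contradicting Lemma 4.2. $\square$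

*Example.* For the Jacobian of a genus two curve, $\Theta$ is the curve and the Gauss map is its canonical map, of degree $2$ onto $\mathbb P^1$. For $E_1\times E_2$ the Gauss map is constant on each of the two components of $\Theta$, so simplicity matters.

**Lemma 4.4.** (a) The $\tau\in\mathcal H_n$ with $A_\tau$ not simple form the countable union of the $\mathrm{Sp}(2n,\mathbb Q)$-translates of $\mathcal H_i\times\mathcal H_{n-i}$, $0<i<n$, of codimension $i(n-i)\ge n-1$. (b) If $\Theta_\tau$ is reducible, $A_\tau$ is a product of two positive-dimensional ppav. (c) If $\Theta_\tau$ is irreducible, then $\dim\mathrm{Sing}\,\Theta_\tau\le n-3$.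

*Proof.* (a) An abelian subvariety and its complement with respect to the polarization split $H_1(A_\tau,\mathbb Q)$ into orthogonal symplectic subspaces. Symplectic bases of these give an element of $\mathrm{Sp}(2n,\mathbb Q)$ moving $\tau$ to block diagonal form. Conversely, such translates are isogenous to products. The codimension is $N_n-N_i-N_{n-i}=i(n-i)$, and $i(n-i)-(n-1)=(i-1)(n-i-1)\ge0$. (b) is the decomposition theorem (Birkenhake–Lange, *Complex Abelian Varieties*, Thm 4.3.1). (c) An irreducible theta divisor is normal (Ein–Lazarsfeld, J. AMS 10 (1997)), so its singular set has codimension at least $2$ in it. $\square$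

## 5. The universal singular locus $S_n$: proof of Theorem 2

**Step 1 (set-up).** This step fixes numerical invariants of a component $Y$ of $S_n$. Since $S_n$ has $n+1$ equations, $\operatorname{codim}Y\le n+1$. It suffices to find one point of $Y$ where the $n+1$ differentials are independent: $S_n$ is then smooth of codimension $n+1$ there, and independence persists off a proper analytic subset of $Y$.

Let $y=(\tau_0,x_0)\in Y$ be general in the following sense: $y$ lies on no other component; $Y$ is smooth at $y$; the multiplicity $p\ge2$ of $\theta(\tau,\cdot)$ at $x$ is constant for $(\tau,x)\in Y$ near $y$; and $Y\to\mathcal H_n$ has constant rank near $y$. These conditions persist near $y$, so we may move $y$ slightly. Let $V$ be the image of a small connected neighborhood of $y$ in $Y$, a submanifold of codimension $a$, and let $k$ be the fibre dimension, so that $Y\to V$ is a submersion near $y$. Then $\operatorname{codim}Y=a+n-k$, hence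
$$a\le k+1 .\tag{6}$$
As $S_n=Y$ as sets near $y$, the fibre of $Y$ over $\tau_0$ is all of $\mathrm{Sing}\,\Theta_{\tau_0}$ near $x_0$. So it is open in (the preimage of) an irreducible component $R$ of $\mathrm{Sing}\,\Theta_{\tau_0}$, with $\dim R=k$ and generic multiplicity $p$.

**Step 2 (quadrics orthogonal to $V$).** This step turns the heat equation into linear constraints. Fix $w_1,\dots,w_{p-2}\in\mathbb C^n$ and put
$$q_x(u,v)=\partial_{w_1}\cdots\partial_{w_{p-2}}\partial_u\partial_v\theta(\tau_0,x).$$
All $z$-derivatives of $\theta$ of order at most $p-1$ vanish on $Y$ near $y$. Differentiate $\partial_{w_1}\cdots\partial_{w_{p-2}}\theta=0$ along a tangent vector of $Y$ with $z$-part $\zeta$ and $\tau$-part $\eta$. The $\zeta$-term is a derivative of order $p-1$ and vanishes, so (4) gives $\eta\cdot q_x=0$. Since $Y\to V$ is a submersion, every $\eta\in T_{\tau_0}V$ occurs, so $q_x\in(T_{\tau_0}V)^\perp$ for $x\in R$ near $x_0$.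

On $R$ all derivatives of order less than $p$ vanish: this is a closed, period-invariant condition that holds on an open part of the irreducible $R$. Therefore under a period translation the entries of $q_x$ are just multiplied by the automorphy factor of $\theta$, i.e. they are sections of the line bundle $\mathcal O(\Theta)|_R$. A section vanishing on an open set vanishes, so
$$q_x\in(T_{\tau_0}V)^\perp\ \text{ for all }x\in R,\qquad\dim(T_{\tau_0}V)^\perp=a.\tag{7}$$
Differentiating the vanishing derivatives of order $p-1$ along $R$ gives
$$q_x(t,\cdot)=0\quad\text{for }t\in T_xR,\ x\in R_{reg}.\tag{8}$$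

**Step 3 (if $k\ge1$ and $A_{\tau_0}$ is simple, then $a\ge k+2$).** This step contradicts (6) in the simple case. Choose the $w_i$ so that $q_x\not\equiv0$ on $R$; this is possible since $p$ is the generic multiplicity. Let $Q'=\operatorname{span}\{q_x:x\in R\}$, so $\dim Q'\le a$ by (7), and let $K=\bigcap_{q\in Q'}\ker q\subsetneq\mathbb C^n$.

Not all $T_xR$ with $x\in R_{reg}$ lie in $K$. Otherwise a nonzero linear form $\xi$ vanishing on $K$ would vanish on any irreducible curve in $R$ through a point of $R_{reg}$, contradicting Lemma 4.2. So take $x_1\in R_{reg}$ general, with $q_{x_1}\neq0$, and $v\in T_{x_1}R\setminus K$. The map $Q'\to(\mathbb C^n)^*$, $q\mapsto q(v,\cdot)$, kills $q_{x_1}$ by (8), so its image $Q'v$ has dimension at most $a-1$. On the other hand $q_x(v,\cdot)\not\equiv0$ on $R$, as $v\notin K$. In particular $a\ge2$. We get a rational map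
$$R\dashrightarrow\mathbb P(Q'v),\qquad x\mapsto[q_x(v,\cdot)],$$
with target of dimension at most $a-2$. If $a\le k+1$, the target has dimension less than $k$, so through a general point of $R$ there is a curve $C\subset R$ along which $[q_x(v,\cdot)]=[\xi]$ is constant. By (8) $q_c(v,\cdot)$ kills $T_cR\supset T_cC$, so $\xi|_C=0$ with $\xi\neq0$. This contradicts Lemma 4.2.

**Step 4 (the case $k=0$: claim).** Steps 4–8 treat isolated singular points, without assuming simplicity. The claim is: *if $k=0$, then $a=1$, for general $y$ the Hessian of $\theta(\tau_0,\cdot)$ at $x_0$ is nondegenerate, and the $n+1$ differentials are independent at $y$.* By (6) $a\le1$. The map $Y\to V$ is a local isomorphism with inverse $\tau\mapsto(\tau,x(\tau))$. Let $s$ be local coordinates on $V$, with $s_0$ corresponding to $\tau_0$, and put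
$$F(s,z)=\theta(\tau(s),x(s)+z),\qquad f(z)=F(s_0,z),\qquad\mathcal J=(\partial_{z_1}F,\dots,\partial_{z_n}F).$$
The point $z=0$ is an isolated critical point of $f$. Indeed $f$ is constant on a connected critical set through $0$, hence equal to $f(0)=0$ there, so this set lies in $\mathrm{Sing}\,\Theta_{\tau_0}$, where $x_0$ is isolated.

**Step 5 (the zero set of $\mathcal J$).** The purpose is to arrange that $\mathcal J$ vanishes only on $V\times0$. After shrinking $V$ and taking a small ball $D\ni0$, the zero set of $\mathcal J$ in $V\times D$ is finite over $V$ and has finitely many irreducible components; it contains $V\times0$ because $\theta,\partial\theta$ vanish on $Y$. A component containing $V\times0$ has dimension at most $\dim V$, so it equals $V\times0$. Every other component meets $V\times0$ in a proper analytic subset. Moving $s_0$ off these subsets and shrinking $V$ and $D$, we may assume that the zero set of $\mathcal J$ is $V\times0$.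

**Step 6 ($s$-derivatives are bounded by $z$-derivatives).** We show: *for general $s_0\in V$ there is a constant $c_0$ with*
$$|\partial_{s_j}F|\le c_0\max_i|\partial_{z_i}F|\quad\text{near }(s_0,0),\text{ for all }j.\tag{9}$$
Let $b:\mathcal B\to V\times D$ be the normalized blow-up of $\mathcal J$: the map $b$ is proper and surjective, $\mathcal B$ is normal, and $\mathcal J\mathcal O_{\mathcal B}$ is invertible. (If $F=\sum z_i^2$, it is the blow-up of $V\times0$, with one exceptional divisor $e=0$, along which $\mathcal J$ has order $1$ and $F$ has order $2$; the order of $F$ exceeds that of $\mathcal J$, and this is the mechanism below.) Let $E_l$ be the prime divisors on which $\mathcal J\mathcal O_{\mathcal B}$ vanishes, finitely many after shrinking. By Remmert's theorem $b(E_l)\subset V\times0$ is analytic, and its dimension is the generic rank of $E_l\to V$. Remove from $V$ those $b(E_l)$ that are proper subsets, and shrink to a connected neighborhood of a remaining point $s_0$. For the remaining $E_l$ the map $E_l\to V$ is submersive on a dense open set of smooth points. This also holds for the pieces into which $E_l$ may break when $V$ is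 shrunk.

At a general point of $E_l$, both $\mathcal B$ and $E_l$ are smooth and $E_l\to V$ is submersive. So there are coordinates $(s,v,e)$ on $\mathcal B$, with $s=s\circ b$ and $E_l=\{e=0\}$. Let $M=\operatorname{ord}_{E_l}\mathcal J$. Since $F$ and the $z_i$ vanish on $V\times0$, we have $F\circ b=e^\pi\cdot(\text{unit})$ with $\pi\ge1$, and $e\mid z_i\circ b$. In
$$e\,\partial_e(F\circ b)=\sum_i(\partial_{z_i}F\circ b)\;e\,\partial_e(z_i\circ b)$$
the left side has order exactly $\pi$, and each term on the right has order at least $M+1$. So $\pi\ge M+1$. In
$$\partial_{s_j}(F\circ b)=\partial_{s_j}F\circ b+\sum_i(\partial_{z_i}F\circ b)\,\partial_{s_j}(z_i\circ b)$$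
the left side has order at least $\pi\ge M+1$, and the sum has order at least $M+1$ because $e\mid\partial_{s_j}(z_i\circ b)$. Hence $\operatorname{ord}_{E_l}(\partial_{s_j}F\circ b)\ge M+1$.

Locally divide $\partial_{s_j}F\circ b$ by a generator of $\mathcal J\mathcal O_{\mathcal B}$. The quotient has no poles in codimension one, so it is holomorphic because $\mathcal B$ is normal. Thus $\partial_{s_j}F\circ b\in\mathcal J\mathcal O_{\mathcal B}$, and (9) composed with $b$ holds near each point of the compact set $b^{-1}(s_0,0)$. As $b$ is proper and surjective, (9) holds near $(s_0,0)$.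

**Step 7 (no vector $\gamma\ne0$ with $\gamma\odot u\in T_{\tau_0}V$ for all $u$).** This step extracts from (9) what is needed about $T_{\tau_0}V$. Move $y$ to such an $s_0$. For a nonconstant holomorphic arc $c(t)$ in $\mathbb C^n$ with $c(0)=0$ put $M_c=\min_i\operatorname{ord}(\partial_if\circ c)$, which is finite since $0$ is an isolated critical point. By (9), $\operatorname{ord}(\partial_sF|_{s_0}\circ c)\ge M_c$ for every derivative $\partial_s$. By (4), the derivative of $F$ at $s_0$ along $\eta\in T_{\tau_0}V$ is $\frac1{4\pi i}\eta\cdot\partial\partial f+\partial_\zeta f$, where $\partial\partial f$ is the Hessian and $\zeta$ the derivative of $x(s)$. Since $\operatorname{ord}(\partial_\zeta f\circ c)\ge M_c$,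
$$\operatorname{ord}\big((\eta\cdot\partial\partial f)\circ c\big)\ge M_c\qquad\text{for all }\eta\in T_{\tau_0}V\text{ and all }c.\tag{10}$$
Suppose $\gamma\ne0$ has $\gamma\odot u\in T_{\tau_0}V$ for all $u$. By a linear change of coordinates let $\gamma=e_n$, and put $\psi=\partial_\gamma f=\partial_nf$. As $(\gamma\odot u)\cdot\partial\partial f=2\partial_u\psi$, (10) gives $\operatorname{ord}(\partial_u\psi\circ c)\ge M_c$ for all $u$, so $\frac{d}{dt}(\psi\circ c)$ has order at least $M_c$. Since $\psi(0)=0$, $\operatorname{ord}(\psi\circ c)\ge M_c+1$ for every arc $c$. But the $n-1$ functions $\partial_1f,\dots,\partial_{n-1}f$ vanish at $0$ and have a common zero set of positive dimension there. For a nonconstant arc $c$ in it, $M_c=\operatorname{ord}(\psi\circ c)\ge M_c+1$, a contradiction.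

**Step 8 (end of the case $k=0$).** We now deduce the claim of Step 4. If $a=0$, then $T_{\tau_0}V$ consists of all symmetric matrices, contradicting Step 7. So $a=1$ and $T_{\tau_0}V=q^\perp$ for some $q\ne0$. We have $\gamma\odot u\in q^\perp$ for all $u$ exactly when $q(\gamma,\cdot)=0$, so $q$ is nondegenerate.

Suppose $p\ge3$. By (7) at $x_0$, all $(p-2)$-nd partials of the leading form of $\theta(\tau_0,\cdot)$ at $x_0$ are multiples of $q$. So some $(p-3)$-rd partial is a cubic form $G\neq0$ with all $\partial_iG\in\mathbb Cq$. The linear map $u\mapsto\partial_uG\in\mathbb Cq$ has kernel of dimension at least $n-1$; after a linear change $\partial_iG=0$ for $i\ge2$, so $G=cz_1^3$ and $q\propto z_1^2$. As $n\ge2$ this is degenerate, a contradiction. So $p=2$, and the Hessian $H$ of $\theta(\tau_0,\cdot)$ at $x_0$ lies in $\mathbb Cq\setminus0$ by (7). Hence $H$ is nondegenerate.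

At $y$, where $\theta=\partial\theta=0$, the differential $d\theta$ has no $dz$-part and its $d\tau$-part is $\frac1{4\pi i}H\cdot d\tau$, while $d(\partial_i\theta)$ has $dz$-part $\sum_jH_{ij}dz_j$. A relation $\alpha\,d\theta+\sum_i\gamma_id(\partial_i\theta)=0$ gives $H\gamma=0$, so $\gamma=0$, and then $\alpha H=0$, so $\alpha=0$. The differentials are independent.

**Step 9 (general theta divisors are smooth).** This consequence is needed in Step 10 in dimension $n-1$. For every $n\ge2$, $\Theta_\tau$ is smooth for very general $\tau\in\mathcal H_n$. Indeed no component of $S_n$ has $a=0$. For $k=0$ this is Step 8. For $k\ge1$ and $a=0$, $V$ is open in $\mathcal H_n$; we may move $y$ over a very general, hence simple, $\tau_0\in V$ and Step 3 gives $a\ge3$. So no component dominates $\mathcal H_n$. Since $S_n$ modulo periods is proper over $\mathcal H_n$, its image is a proper closed analytic subset.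

**Step 10 (the case $k\ge1$: reduction to products).** This step shows that only one family can have $k\ge1$. If $a\le n-2$, a very general $\tau_0\in V$ is simple by Lemma 4.4(a); moving $y$ over it, Step 3 contradicts (6). So $a\ge n-1$. By Lemma 4.1 $k\le n-2$, and (6) gives
$$n-1\le a\le k+1\le n-1,$$
so $a=n-1$, $k=n-2$ and $n\ge3$. For all $\tau\in V$ we have $\dim\mathrm{Sing}\,\Theta_\tau\ge n-2$, so by Lemma 4.4(c) and (b) $\Theta_\tau$ is reducible and $A_\tau$ is decomposable. So $V$ lies in the countable union of the $\mathrm{Sp}(2n,\mathbb Z)$-translates of the $\mathcal H_i\times\mathcal H_{n-i}$, of codimension $i(n-i)\ge n-1$, with equality only for $i\in\{1,n-1\}$. By Baire, after shrinking, $V$ is contained in one of them, and by dimension it is open in a translate of $\mathcal H_1\times\mathcal H_{n-1}$.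

We may remove the translate. By the theta transformation formula, each $\gamma\in\mathrm{Sp}(2n,\mathbb Z)$ gives a biholomorphism $(\tau,z)\mapsto(\gamma\tau,(C\tau+D)^{-t}z+\text{half period})$, for a suitable half period, under which $\theta$ is multiplied by a unit. The ideal $(\theta,\partial\theta)$ is unchanged by units and by fibrewise affine coordinate changes, so $S_n$ is preserved. Independence of the differentials means that $S_n$ is smooth of codimension $n+1$, so it is preserved too. So assume $V\subset\mathcal H_1\times\mathcal H_{n-1}$ is open and $\theta=\theta_1(z_1)\theta_2(z')$ over $V$.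

**Step 11 (the case $k\ge1$: independence on products).** This step finishes the proof by direct computation. For very general $\tau=(\tau_1,\tau_2)\in V$, $\Theta_2=\{\theta_2=0\}$ is smooth (Step 9, as $n-1\ge2$) and $A_{\tau_2}$ is simple. Since $\theta_1$ has simple zeros, $\mathrm{Sing}\,\Theta_\tau=\{\theta_1=0\}\times\{\theta_2=0\}$. Let $y=(\tau,(z_1,x'))$ with $x'$ general on $\Theta_2$, $l=\partial\theta_2(x')\ne0$, $\kappa=\theta_1'(z_1)\neq0$, and suppose that at $y$
$$\alpha\,d\theta+\beta\,d(\partial_1\theta)+\sum_{i\ge2}\gamma_i\,d(\partial_i\theta)=0.$$
The second $z$-derivatives at $y$ are $\partial_1^2\theta=\theta_1''\theta_2=0$, $\partial_i\partial_j\theta=\theta_1\,\partial_i\partial_j\theta_2=0$ and $\partial_1\partial_j\theta=\kappa l_j$ for $i,j\ge2$. The $dz_j$-coefficients, $j\ge2$, give $\beta\kappa l_j=0$, so $\beta=0$. The $dz_1$-coefficient gives $\gamma\cdot l=0$. The $d\tau_{1j}$-coefficients, which by (4) are proportional to $\partial_1\partial_j$ of the functions, give after division by $\kappa$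
$$\alpha l_j+\sum_{i\ge2}\gamma_i\,\partial_i\partial_j\theta_2(x')=0\qquad(j\ge2).$$
So $\gamma$ is tangent to $\Theta_2$ at $x'$, and the derivative of $\partial\theta_2$ along $\gamma$ is proportional to $l=\partial\theta_2$; that is, $\gamma$ is killed by the differential of the Gauss map $\Theta_2\to\mathbb P^{n-2}$. By Lemma 4.3 this map has finite fibres on the $(n-2)$-dimensional $\Theta_2$, so it is immersive at general $x'$. Hence $\gamma=0$, and then $\alpha l=0$ gives $\alpha=0$. Theorem 2 is proved. $\square$

**Corollary 5.1.** Let $n\ge2$ and let $V'\subset\mathcal H_n$ be an irreducible locally closed analytic subset of codimension $c$. For general $\tau\in V'$: $\dim\mathrm{Sing}\,\Theta_\tau\le c-1$ (empty if $c=0$).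

*Proof.* As $S_n$ modulo the period lattices is proper over $\mathcal H_n$, the set $\{\tau\in V':\dim\mathrm{Sing}\,\Theta_\tau\ge c\}$ is closed analytic in $V'$. If it were $V'$, $S_n$ would contain an analytic set of codimension at most $c+n-c=n$, contradicting Theorem 2. $\square$

## 6. Passing to the level cover $X=\mathcal A_g(8)$

Let $X=\mathcal H_g/\Gamma_g(8)$. The group $\Gamma_g(8)\subset\Gamma_g(4,8)$ is normal in $\Gamma_g$, neat, and acts freely, so $X$ is a manifold.

**Definition 6.1 (two compactifications).** $X^*$ is the Satake compactification, a projective variety. Its corank $r$ strata are quotients of $\mathcal H_{g-r}$ and form one $\Gamma_g$-orbit. $\overline X$ is the perfect cone (first Voronoi) toroidal compactification, also projective and normal, with a proper map $p:\overline X\to X^*$ and an action of $\Gamma_g$ (Ash–Mumford–Rapoport–Tai, *Smooth compactification of locally symmetric varieties*; Namikawa, *Toroidal compactification of Siegel spaces*). The torus rank $r$ locus is the preimage of the corank $r$ strata. The canonical extension of $\mathbb E$ to $\overline X$ is the bundle with frame $dz_1,\dots,dz_g$ in the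 boundary charts.

*Example.* For $g=1$ both are the compact modular curve of level $8$. Near the standard cusp the coordinate is $q=e^{\pi i\tau/4}$, because translations in $\Gamma_1(8)$ are by multiples of $8$. For $g=2$ the corank $1$ strata of $X^*$ are quotients of $\mathcal H_1$, and the corank $2$ strata are points.

Write $\tau=\begin{pmatrix}\tau'&b\\b^t&T\end{pmatrix}$ with $\tau'\in\mathcal H_n$, $n=g-r$, $b=(b_1,\dots,b_r)$, $T$ of size $r$, and $z=(z',z'')$, $m=(m',m'')$ correspondingly. Grouping (1) by the last $r$ summation variables $\rho\in\mathbb Z^r+\varepsilon''/2$, we get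
$$\theta[m](\tau,z)=\sum_\rho e^{\pi i\rho^tT\rho}\,e^{2\pi i\rho\cdot(z''+\delta''/2)}\,\theta[m'](\tau',z'+b\rho),$$
$$f_m=\sum_\rho e^{\pi i\rho^tT\rho}\,e^{\pi i\rho\cdot\delta''}\big(\partial\theta[m'](\tau',b\rho),\ 2\pi i\rho\,\theta[m'](\tau',b\rho)\big).\tag{11}$$

**Lemma 6.2.** The image of $Z_m$ in $X$ is a closed algebraic subset.

*Proof.* For $\gamma\in\Gamma_g(8)$, $f_m$ transforms by $\det^{1/2}\otimes\mathrm{std}$ up to an eighth root of unity. So $Z_m$ is $\Gamma_g(8)$-invariant, and $\mathrm{Sym}^8f_m$ is a section of $\mathrm{Sym}^8\mathbb E\otimes(\det\mathbb E)^4$ on $X$ with the same zero set. We show that it extends over $\overline X$. Up to $\Gamma_g$ we are near a point of the stratum of a cone $\sigma$ over the standard corank $r$ stratum; interior points of $\sigma$ are positive definite.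

Near this point $(\tau',b)$ stays bounded, and so does the pairing of $\operatorname{Im}T$ with characters in $\sigma^\perp$, while the pairing with each generating character of $\sigma^\vee$ outside $\sigma^\perp$ is as large as we like. Fix $Y_1$ in the interior of $\sigma$. Given $\lambda>0$, in a small enough neighborhood $\operatorname{Im}T-\lambda Y_1$ can be changed by a bounded amount $\kappa$, whose bound does not depend on $\lambda$, so that it pairs to zero with $\sigma^\perp$ and nonnegatively with $\sigma^\vee$, i.e. lies in $\sigma$. So $\operatorname{Im}T=Y_0+s$ with $Y_0=\lambda Y_1+\kappa$ and $s\in\sigma$ semidefinite, and $Y_0\ge\Lambda\cdot 1$ for any prescribed $\Lambda$ if $\lambda$ is large. Hence $|e^{\pi i\rho^tT\rho}|\le e^{-\pi\rho^tY_0\rho}\le e^{-\pi\Lambda|\rho|^2}$. As $\theta[m'](\tau',b\rho)$ and its gradient grow at most like $e^{C|\rho|^2}$, locally uniformly, the components of $f_m$ are bounded near the boundary point by (11). As $\overline X$ is normal, they extend. By GAGA the extended section is algebraic, and so is its zero set. $\square$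

From now on $W\subset X$ is an irreducible component of the image of $Z_m$, $d=\dim W\ge N_g-g$; $W^*$ is its closure in $X^*$, $\partial W^*=W^*\setminus X$, and $\overline W$ is its closure in $\overline X$.

**Lemma 6.3 (one good point suffices).** If $df_m$ has rank $g$ at one point of $Z_m$ over a point of $W$, then the first sentence of Theorem 1 holds for all components of $Z_m$ over $W$.

*Proof.* At such a point $Z_m$ is smooth of codimension $g$. So the point lies on a single component of $Z_m$, which is over $W$ since the image of $Z_m$, locally isomorphic to $Z_m$, is smooth at the image point. Rank $g$ then holds off a proper analytic subset of this component. The preimage of the connected manifold $W_{reg}$ in $\mathcal H_g$ is a Galois covering with group $\Gamma_g(8)$, so $\Gamma_g(8)$ permutes the components of $Z_m$ over $W$ transitively; the rank of $df_m$ at points of $Z_m$ is $\Gamma_g(8)$-invariant. $\square$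

## 7. The class $\lambda_g$ vanishes but its curvature form is nonnegative

**Lemma 7.1.** $\lambda_g=c_g(\mathbb E)=0$ in $H^{2g}(X,\mathbb Q)$.

*Proof.* Let $\pi:\mathcal X\to X$ be the universal abelian variety and $t$ a nowhere zero section of order $8$, from the level structure. Translation by $t$ has finite order. It acts trivially on each $R^j\pi_*\mathbb Q$, because it is homotopic to the identity on fibres. By the Leray filtration it acts unipotently on the finite-dimensional space $H^*(\mathcal X,\mathbb Q)$; being also of finite order, it acts trivially. So the classes of the zero section and of $t$ agree: $[0]=[t]$. The normal bundle of the zero section is $\mathbb E^\vee$, so $(-1)^g\lambda_g=0^*[0]=0^*[t]=0$, the two sections being disjoint. $\square$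

**Lemma 7.2.** Let $c_g,c_1$ be the Chern forms of $\mathbb E$ for the Hodge metric. Then $c_1$ is a positive form, and $c_g\wedge c_1^k\ge0$ on every complex subspace of $T_\tau\mathcal H_g$ of dimension $g+k$. If $T\subset T_\tau\mathcal H_g$ has dimension $d'\ge g$ and for some $v\in\mathbb C^g$ the map $T\to\mathbb C^g$, $t\mapsto tv$, is surjective, then $c_g\wedge c_1^{d'-g}>0$ on $T$.

*Proof.* In the frame $dz_a$ the Hodge metric is $\mathcal Y=\operatorname{Im}\tau=\frac{\tau-\bar\tau}{2i}$ up to a constant. The curvature is
$$\bar\partial(\partial\mathcal Y\,\mathcal Y^{-1})=\partial\mathcal Y\,\mathcal Y^{-1}\wedge\bar\partial\mathcal Y\,\mathcal Y^{-1}=\tfrac14\,d\tau\,\mathcal Y^{-1}\wedge d\bar\tau\,\mathcal Y^{-1}.$$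
Write $\mathcal Y^{-1}=\mathcal R\mathcal R^t$ with $\mathcal R$ real. Conjugating by $\mathcal R^t$ turns this into $\frac14A\wedge\bar A=\frac14\big(\sum_cA_{ac}\wedge\bar A_{bc}\big)_{ab}$, where $A=\mathcal R^td\tau\,\mathcal R$ is symmetric. So $c_1=\frac i{8\pi}\sum_{a,c}A_{ac}\wedge\bar A_{ac}$, a positive form since the $A_{ac}$ span the $(1,0)$-forms. (For $g=1$ this is $\frac i{8\pi}\,d\tau\wedge d\bar\tau/(\operatorname{Im}\tau)^2$.) Expanding the determinant,
$$c_g=\Big(\frac i{8\pi}\Big)^g\sum_\pi\operatorname{sgn}(\pi)\sum_{c_1,\dots,c_g}\prod_aA_{ac_a}\wedge\bar A_{\pi(a)c_a}.$$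
Separating the $A$'s from the $\bar A$'s produces $(-1)^{g(g-1)/2}$, and reordering gives $\prod_a\bar A_{\pi(a)c_a}=\operatorname{sgn}(\pi)\prod_a\bar A_{a\,c_{\pi^{-1}(a)}}$. The two signs of $\pi$ cancel:
$$c_g=\frac{i^g(-1)^{g(g-1)/2}}{(8\pi)^g}\sum_\pi\sum_{c}\ \prod_aA_{ac_a}\wedge\prod_a\bar A_{a\,c_{\pi^{-1}(a)}}.$$
Let $w\in\mathbb C^g$ be a standard complex Gaussian vector. Wick's formula says that $\mathbf E\big[\prod_aw_{c_a}\prod_b\bar w_{c'_b}\big]$ is the number of permutations $\pi$ with $c'_{\pi(a)}=c_a$ for all $a$. (By independence and $\mathbf E[w_j^k\bar w_j^l]=\delta_{kl}k!$, both sides are $\prod_jk_j!$ if $c,c'$ contain each index $j$ equally often, $k_j$ times, and $0$ otherwise.) With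
$$\beta_w=(Aw)_1\wedge\cdots\wedge(Aw)_g=\sum_{c}\Big(\prod_aw_{c_a}\Big)\prod_aA_{ac_a}$$
and $i^{g^2}=i^g(-1)^{g(g-1)/2}$ we conclude
$$c_g=\frac1{(8\pi)^g}\,\mathbf E_w\big[i^{g^2}\beta_w\wedge\bar\beta_w\big].\tag{12}$$
Each $i^{g^2}\beta_w\wedge\bar\beta_w$ is a positive form, being $\prod_a i\,\ell_a\wedge\bar\ell_a$ with $\ell_a=(Aw)_a$, and $c_1$ is a sum of forms $i\ell\wedge\bar\ell$ with positive coefficients. So $c_g\wedge c_1^k\ge0$.

Now let $T$ be as in the last statement. Surjectivity of $t\mapsto tv$ is an open condition on $v$, and $\beta_w|_T\neq0$ exactly when $t\mapsto t\mathcal Rw$ is surjective on $T$. So $\beta_w|_T\ne0$ on a nonempty open set of $w$, of positive Gaussian measure. For these $w$ the factor $i^{g^2}\beta_w\wedge\bar\beta_w$ multiplied by $c_1^{d'-g}$ is positive on $T$, because $c_1$ is positive definite on the common kernel of the $\ell_a|_T$. $\square$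

## 8. Components of $Z_m$ have a large boundary

**Proposition 8.1.** $\dim\partial W^*\ge d-g$.

*Check for $g=3$.* There $d=3$, and the right side is $0$, while the boundary of a component of type $\mathcal A_1\times\mathcal A_1\times\mathcal A_1$ contains cusp $\times\mathcal A_1\times\mathcal A_1$, of dimension $2$.

*Proof.* Let $e=\dim\partial W^*$, with $e=-1$ if it is empty, and suppose $e\le d-g-1$. Note $d\ge N_g-g\ge g$ as $g\ge3$. Lemmas 7.1 and 7.2 do not yet contradict this; they give a pointwise restriction on tangent spaces. The remaining steps show that the restriction makes $W$ affine-linear, and that this is impossible for theta functions.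

**Step 1 (for all $w\in W_{reg}$ and all $v$, the map $T_wW\to\mathbb C^g$, $t\mapsto tv$, is not surjective).** This is where $\lambda_g=0$ is used. Suppose it is surjective for some $w,v$. Embed $X^*$ in a projective space and take $e+1$ general hyperplanes through $w$. The base locus of the hyperplanes through $w$ is $\{w\}$, and $w\notin\partial W^*$, so they have no common point on $\partial W^*$. They cut $T_wW$ in a general subspace of dimension $d'=d-e-1\ge g$, which still surjects onto $\mathbb C^g$ under $t\mapsto tv$. Let $Z$ be the component through $w$ of the intersection of $W^*$ with them: it is compact, contained in $X$, smooth at $w$, of dimension $d'$. On a resolution of $Z$ that is an isomorphism over $w$, $\int c_g\wedge c_1^{d'-g}=0$ by Lemma 7.1. But by Lemma 7.2 the integrand is nonnegative everywhere and positive near $w$, a contradiction.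

**Step 2 ($T_wW=\mathrm{Sym}^2U$ for a hyperplane $U\subset\mathbb C^g$).** This step converts Step 1 into the exact shape of the tangent space. Let $T=T_wW$ and $c=\dim T^\perp=\operatorname{codim}W\le g$. Regard vectors $u,v$ as linear forms; $u\odot v$ is twice the quadratic form $uv$, and $u^ttv=\frac12t\cdot(u\odot v)$. Step 1 says: for every linear form $v\ne0$ there is a linear form $u\neq0$ with $uv\in T^\perp$. So the closed incidence set
$$\{([u],[v]):uv\in T^\perp\}\subset\mathbb P^{g-1}\times\mathbb P^{g-1}$$
has dimension at least $g-1$, and $([u],[v])\mapsto[uv]$ maps it finite-to-one, by unique factorization, to $\mathbb P(T^\perp)=\mathbb P^{c-1}$. Hence $c=g$, and the image, closed of dimension $g-1$, is all of $\mathbb P(T^\perp)$: every nonzero element of $T^\perp$ is a product of two linear forms.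

Suppose the elements of $T^\perp$ have no common linear factor. A hypersurface in the base locus $Bs\subset\mathbb P^{g-1}$ would contain a common hyperplane, since all members are products of linear forms; so $Bs$ has codimension at least $2$. By Bertini a general member $lm$ is smooth off $Bs$. If $l\propto m$, it is singular along $l=0$, which would lie in $Bs$; impossible. So $\{l=m=0\}$ has codimension $2$ (nonempty, as $g\ge3$), consists of singular points, lies in $Bs$, and is therefore one of the finitely many codimension $2$ components $\Lambda_i$ of $Bs$. The members singular along $\Lambda_i$ form a linear subspace of $T^\perp$. The finite union of these subspaces, over the linear $\Lambda_i$, contains a dense open set, so one of them is $T^\perp$. Thus all members are singular along one codimension $2$ linear subspace $\Lambda$, i.e. they are quadratic forms in the two-dimensional space of linear forms vanishing on $\Lambda$, and all their factors lie in that space. But every linear form is a factor, by Step 1, and $g\ge3$: a contradiction.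

So there is a common factor $w_0$, and by dimension $T^\perp=w_0\cdot(\mathbb C^g)^*$. Hence
$$T=\{t:\ t\,w_0=0\}=\mathrm{Sym}^2U,\qquad U=\{u:u^tw_0=0\},\qquad\dim U=g-1\ge2:$$
a symmetric $t$ kills $w_0$ exactly when its columns lie in $U$.

**Step 3 (the vector $w_0$ is constant).** This step integrates the pointwise statement. Lift an open piece of $W_{reg}$ to a submanifold $M\subset\mathcal H_g$; it lies in $Z_m$. By Step 2 $T_\tau M=\{t:t\,w(\tau)=0\}$, where $\mathbb Cw(\tau)=\{v:tv=0\ \ \forall t\in T_\tau M\}$, so $w$ can locally be chosen holomorphic. On $M$ we have $d\tau\,w=0$, so $d(\tau w)=\tau\,dw$, and applying $d$ gives $d\tau\wedge dw=0$: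
$$s\,dw(t)=t\,dw(s)\qquad(s,t\in T_\tau M).\tag{13}$$
Take $s=uu^t$ with $u\in U$ and put $\xi=dw(uu^t)$. By (13) $t\xi=u\,(u^tdw(t))\in\mathbb Cu$ for all $t\in\mathrm{Sym}^2U$. If $\xi\notin\mathbb Cw$, the functional $u''\mapsto u''^t\xi$ is nonzero on $U$, and since $\dim U\ge2$ there is $u''\in U\setminus\mathbb Cu$ with $u''^t\xi\ne0$. Then $t=u''u''^t$ gives $t\xi=(u''^t\xi)u''\notin\mathbb Cu$, a contradiction. So $dw(uu^t)\in\mathbb Cw$ for all $u\in U$, and by linearity $dw(t)\in\mathbb Cw$ for all $t\in T_\tau M$. Thus $[w]$ is locally constant. Rescale $w$ to a constant $w_0$; then $d(\tau w_0)=0$ on $M$, and $M$ is open in $\tau_0+\mathrm{Sym}^2U$.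

**Step 4 (contradiction).** Now theta functions enter. We have $f_m=0$ on $M$. Differentiating repeatedly along $\mathrm{Sym}^2U$ and using (4) (the direction $u_1\odot u_2$ gives a multiple of $\partial_{u_1}\partial_{u_2}$), we get
$$\partial_a\partial_{u_1}\cdots\partial_{u_{2j}}\theta[m](\tau,0)=0\qquad(\tau\in M,\ j\ge0,\ u_i\in U,\ \text{all }a).$$
With an odd number of $u$'s the total order is even, and the derivative vanishes since $\theta[m]$ is odd. So all Taylor coefficients of $\partial_a\theta[m](\tau,\cdot)$ along $U$ vanish: $\partial_a\theta[m](\tau,\cdot)$ is zero on the linear hyperplane $U\subset\mathbb C^g$ for all $a$, and so is $\theta[m](\tau,\cdot)$, which vanishes at $0$. By (2) the preimage of $\mathrm{Sing}\,\Theta_\tau$ in $\mathbb C^g$ has dimension at least $g-1$, contradicting Lemma 4.1. $\square$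

## 9. Charts at torus rank one and two

Over strata of corank at most $2$, $\overline X$ is smooth: $\Gamma_g(8)$ is neat, and the cones below are unimodular for $\mathrm{Sym}_r(\mathbb Z)$, while the translations in $T$ form the lattice $8\,\mathrm{Sym}_r(\mathbb Z)$. Up to $\Gamma_g$, near each point over these strata $\overline X$ is locally biholomorphic to one of the following charts near the indicated locus. That locus is the stratum of the given cone over the standard corank $r$ stratum, and $p$ is induced there by $\tau'$.

* $r=1$: coordinates $(\tau',b,q)$, $q=e^{\pi i\tau_{gg}/4}$, near $q=0$.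
* $r=2$, cone $\sigma_2=\langle E_{11},E_{22}\rangle$: coordinates $(\tau',b_1,b_2,t,q_1,q_2)$, $q_j=e^{\pi iT_{jj}/4}$, $t=e^{\pi iT_{12}/4}\in\mathbb C^*$, near $q_1=q_2=0$.
* $r=2$, cone $\sigma_3=\langle E_{11},E_{22},E_{11}+E_{22}-E_{12}-E_{21}\rangle$: coordinates $(\tau',b_1,b_2,Q_1,Q_2,Q_3)$ with $T_{11}=y_1+y_3$, $T_{22}=y_2+y_3$, $T_{12}=-y_3$, $Q_j=e^{\pi iy_j/4}$, near $Q_1=Q_2=Q_3=0$.

The cones with positive definite interior in the perfect cone decomposition for $r=2$ are exactly the $GL_2(\mathbb Z)$-translates of $\sigma_2$ and $\sigma_3$.

In these charts the factor $e^{\pi i\rho^tT\rho}$ in (11) equals, respectively,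
$$q^{4\rho^2},\qquad q_1^{4\rho_1^2}q_2^{4\rho_2^2}\,t^{8\rho_1\rho_2},\qquad Q_1^{4\rho_1^2}Q_2^{4\rho_2^2}Q_3^{4(\rho_1-\rho_2)^2},\tag{14}$$
with integral exponents because $\rho\in\frac12\mathbb Z^r$.

The terms $\rho$ and $-\rho$ in (11) are equal. Indeed, let $G_\rho(z)$ be the summand of $\theta[m]$. Replacing $\rho$ by $-\rho$ and using $\theta[m'](\tau',-x)=(-1)^{\varepsilon'\cdot\delta'}\theta[m'](\tau',x)$ and $e^{-2\pi i\rho\cdot\delta''}=(-1)^{\varepsilon''\cdot\delta''}$, one gets $G_{-\rho}(z)=(-1)^{\varepsilon\cdot\delta}G_\rho(-z)=-G_\rho(-z)$, and the gradients at $0$ agree.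

As $\theta[m'](\tau',b\rho)$ and its gradient grow at most like $e^{C|\rho|^2}$ locally uniformly, (11) converges absolutely and locally uniformly near the boundary locus, also after dividing a component by a monomial that divides all its terms. Suppose $\hat f$ is obtained from $f_m$ by a constant invertible linear change of components and such divisions. Then $\hat f$ and $f_m$ generate the same ideal off the boundary, and
$$\overline W\subset\{\hat f=0\}\quad\text{in the chart, for }W\text{ a component of the image of }Z_m.\tag{15}$$

*Example.* For $g=r=1$ ($n=0$, $\theta[m']=1$) and $m=\left[\begin{smallmatrix}1\\1\end{smallmatrix}\right]$, the terms $\rho=\pm\frac12$ give $\hat f=q^{-1}f_m\to2\cdot e^{\pi i/2}\cdot\pi i=-2\pi$, as in Section 1.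

## 10. Components that reach torus rank one

We now prove Theorem 1 for $g\ge4$ by induction; $g=3$ was done in Section 2. Assume it for all genera in $[3,g-1]$ and let $W$ be as in Section 6. Over strata of corank at most $2$ the boundary of $\overline X$ is a Cartier divisor not containing $\overline W$, so $\overline W\cap\partial\overline X$ has pure dimension $d-1\ge N_g-g-1$ there, where nonempty.

Suppose $\overline W$ meets the torus rank one locus. After applying $\Gamma_g$ (which changes $m$) use the chart $r=1$, with $n=g-1\ge3$. Here $\{q=0\}$ has dimension $N_g-1$.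

**Step 1 (limit equations for $\varepsilon_g=1$).** The purpose is to identify the limit with $S_{g-1}$. Put $\hat f=q^{-1}f_m$. At $q=0$ only $\rho=\pm\frac12$ remain, and up to nonzero constants
$$\hat f|_{q=0}=\big(\partial\theta[m'](\tau',\tfrac b2),\ \theta[m'](\tau',\tfrac b2)\big).$$
By (2), the zero scheme is isomorphic to $S_{g-1}$ through the coordinate change $(\tau',b)\mapsto(\tau',\frac b2+\frac{\tau'\varepsilon'+\delta'}2)$. By Theorem 2 it has pure codimension $g$ in $\{q=0\}$, with independent differentials at the general point of each component.

**Step 2 (limit equations for $\varepsilon_g=0$).** The purpose is the same statement, from induction. Now $m'$ is odd. The $z'$-components tend to the $\rho=0$ term $f_{m'}(\tau')$. In the $z_g$-component only $\rho\ne0$ contributes; divided by $q^4$ it tends to $4\pi i(-1)^{\delta_g}\theta[m'](\tau',b)$, from $\rho=\pm1$. So the limit zero scheme is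
$$f_{m'}(\tau')=0,\qquad\theta[m'](\tau',b)=0 .$$
By induction $Z_{m'}$ has pure codimension $g-1$, and $\theta[m'](\tau',\cdot)\not\equiv0$ for each $\tau'$, so this scheme has pure codimension $g$. Its fibres over $Z_{m'}$ have dimension $n-1$, so each component dominates a component of $Z_{m'}$. At a general point of a component, $df_{m'}$ has rank $g-1$ in the $\tau'$-directions by induction. Also $\partial_b\theta[m']\neq0$ there, since the set $\theta[m']=\partial_b\theta[m']=0$ has fibres of dimension at most $n-2$ by Lemma 4.1. As $f_{m'}$ does not involve $b$, the $g$ differentials are independent.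

**Step 3 (conclusion).** This step transfers independence from the boundary to $W$. In both cases a component $R$ of $\overline W\cap\{q=0\}$ in the chart has dimension $d-1\ge N_g-1-g$ and lies in $\{\hat f|_{q=0}=0\}$, of pure dimension $N_g-1-g$. So $d=N_g-g$, $R$ contains a nonempty open subset of a component of the latter, and at a general point of $R$ the differentials of $\hat f$ are independent. They remain independent at nearby points of $W$, and there, off the boundary, $df_m$ has rank $g$ because $\hat f$ and $f_m$ generate the same ideal. By Lemma 6.3, Theorem 1 holds for all components of $Z_m$ over $W$.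

## 11. No component avoids torus rank one

Suppose now that $\overline W$ does not meet the torus rank one locus. We derive a contradiction.

**Step 1 (a large family of limit solutions).** The purpose is to turn Proposition 8.1 into a dimension statement in a rank two chart. As $p(\overline W)=W^*$, $\partial W^*$ lies in strata of corank at least $2$, and
$$\dim\partial W^*\ge d-g\ge N_g-2g=N_{g-2}-1>N_{g-3},$$
the last inequality being $g>3$. So $\partial W^*$ meets a corank $2$ stratum, without loss of generality the standard one $\Phi$, in a set having a component of dimension at least $N_n-1$, where $n=g-2\ge2$. (For $g=4$: $N_2-1=2>N_1=1$.)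

A neighborhood of $\Phi$ in $X^*$ meets only $\Phi$, $X$ and corank $1$ strata, so $\overline W\cap p^{-1}(\Phi)$ is locally $\overline W\cap\partial\overline X$, of pure dimension $d-1$. Hence some component $R$ of $\overline W\cap p^{-1}(\Phi)$, of dimension
$$d-1\ge N_g-g-1=N_n+n,$$
has image of codimension $c\in\{0,1\}$ in $\Phi$. After applying $\Gamma_g$, the general point of $R$ lies in the stratum of $\sigma_2$ or $\sigma_3$. Lift $R$ near a general point to the chart, where $\tau'|_R$ has constant rank. By (15) we get:

$$\begin{aligned}&\text{there is a connected submanifold }V'\subset\mathcal H_n\text{ of codimension }c\le1\text{ such that for every }\tau'\in V'\text{ the set of}\\&(b_1,b_2,t),\text{ resp. }(b_1,b_2),\text{ satisfying the limit equations }\hat f=0\text{ at the boundary locus}\\&\text{has dimension}\ \ge N_n+n-(N_n-c)=n+c.\end{aligned}\tag{16}$$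

**Step 2 (what is known over $V'$).** This collects the input for the counts. By Corollary 5.1, for general $\tau'\in V'$: $\mathrm{Sing}\,\Theta_{\tau'}=\emptyset$ if $c=0$, and $\dim\mathrm{Sing}\,\Theta_{\tau'}\le0$ if $c=1$. If $n\ge3$ or $c=0$, then $A_{\tau'}$ is simple for very general $\tau'\in V'$, since by Lemma 4.4(a) non-simple points have codimension at least $n-1>c$. Fix a very general $\tau'\in V'$ and write $\vartheta=\theta[m'](\tau',\cdot)$, a translate of $\theta(\tau',\cdot)$ up to a unit; "the divisor" is $\{\vartheta=0\}\subset\mathbb C^n$. Put $y_\pm=\frac12(b_1\pm b_2)$.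

**Step 3 ($\varepsilon''=(0,0)$, both cones).** Here the limit constrains $\tau'$ alone. The characteristic $m'$ is odd, and the $z'$-components of $f_m$ tend to the $\rho=0$ term $f_{m'}(\tau')$. So $V'\subset Z_{m'}$. But $Z_{m'}\subset\mathcal H_n$ is empty for $n=2$ and of codimension $n\ge3$ for $n\ge3$ by induction. This contradicts $c\le1$.

**Step 4 ($\sigma_2$, $\varepsilon''=(1,1)$).** This is the case where the Gauss map is used. Put $\hat f=(q_1q_2)^{-1}f_m$. At $q_1=q_2=0$ the terms $\rho=\pm(\frac12,\pm\frac12)$ remain, and with nonzero constants $\kappa_\pm$, (11) and (14) give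
$$\tfrac12\hat f=\kappa_+t^2\big(\partial\vartheta(y_+),\pi i\vartheta(y_+),\pi i\vartheta(y_+)\big)+\kappa_-t^{-2}\big(\partial\vartheta(y_-),\pi i\vartheta(y_-),-\pi i\vartheta(y_-)\big).$$
Adding and subtracting the last two components, vanishing means $\vartheta(y_\pm)=0$ and $\kappa_+t^2\partial\vartheta(y_+)=-\kappa_-t^{-2}\partial\vartheta(y_-)$. There are two types of solutions.

* Both $y_\pm$ are singular points of the divisor. Then $c=1$, $(y_+,y_-)$ lies in a discrete set, and the dimension, counting $t$, is at most $1<n+1$.
* Both are smooth points with the same Gauss image, and $t$ is determined by $(y_+,y_-)$ up to finitely many values. If $A_{\tau'}$ is simple, Gauss fibres are finite modulo periods by Lemma 4.3, and the dimension is at most $n-1<n+c$. In the remaining case $n=2$, $c=1$, the dimension is at most $2(n-1)=2<3=n+c$.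

As $(b_1,b_2)\mapsto(y_+,y_-)$ is a linear isomorphism, this contradicts (16).

**Step 5 ($\sigma_2$, $\varepsilon''=(1,0)$, and $(0,1)$ by symmetry).** Here one component must be divided by a higher power to see a nontrivial equation. Divide the $z'$- and $z''_1$-components by $q_1$, and the $z_2''$-component, where only $\rho_2\ne0$ contributes, by $q_1q_2^4$. With $y=\frac{b_1}2$ the limits are, up to nonzero constants,
$$\partial\vartheta(y),\quad\vartheta(y)\quad\text{from }\rho=\pm(\tfrac12,0),\qquad t^4\vartheta(y+b_2)-t^{-4}\vartheta(y-b_2)\quad\text{from }\rho=\pm(\tfrac12,\pm1);$$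
the relative constant in the last one is right since $e^{\pi i\delta_2''}=e^{-\pi i\delta_2''}$ and $\rho_2=\pm1$ enters as a factor. So $y$ is a singular point of the divisor: $c=1$, and $y$ lies in a discrete set. For fixed $y$ the last function of $(b_2,t)$ is not identically zero: take $b_2$ with $\vartheta(y+b_2)\neq0$ and vary $t$. So the dimension is at most $n<n+1$, contradicting (16).

**Step 6 ($\sigma_3$, $\varepsilon''=(1,1)$).** In the $\sigma_3$ cases there is no $t$, and we look for one singular point and one point on the divisor. Divide the $z'$- and $z''_1$-components by $Q_1Q_2$. In the difference of the $z''_1$- and $z''_2$-components only terms with $\rho_1\ne\rho_2$ occur; divide it by $Q_1Q_2Q_3^4$. By (14) the limits are, up to nonzero constants, $\partial\vartheta(y_+),\vartheta(y_+)$ from $\rho=\pm(\frac12,\frac12)$, and $\vartheta(y_-)$ from $\rho=\pm(\frac12,-\frac12)$.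

**Step 7 ($\sigma_3$, $\varepsilon''=(1,0)$, and $(0,1)$ with indices exchanged).** The aim is limit equations of the same shape. Here $\rho_1-\rho_2$ is a half-integer, so $Q_3$ divides all terms. Divide the $z'$- and $z''_1$-components by $Q_1Q_3$, and the $z_2''$-component, where only $\rho_2\ne0$ contributes, by $Q_1Q_2^4Q_3$. The limits are, up to nonzero constants, $\partial\vartheta(\frac{b_1}2),\vartheta(\frac{b_1}2)$ from $\rho=\pm(\frac12,0)$, and $\vartheta(\frac{b_1}2+b_2)$ from $\rho=\pm(\frac12,1)$. (The terms $\pm(\frac12,-1)$ carry $Q_3^9$ and disappear.)

**Step 8 (the count for $\sigma_3$).** This finishes Steps 6 and 7 together. In both, a point $y$ is singular on the divisor and a point $y^\sharp$ lies on the divisor, where $(b_1,b_2)\mapsto(y,y^\sharp)$ is a linear isomorphism. So $c=1$ and the dimension is at most $0+(n-1)<n+1$, contradicting (16).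

All values of $\varepsilon''$ and both cones are excluded, so every $W$ reaches torus rank one and Section 10 applies to it. This completes the induction and proves Theorem 1: $I^{(g)}$ has pure codimension $g$ and is reduced, for every $g\ge3$. $\blacksquare$

## 12. Smooth points and the cycle class of $Z_m$

Two consequences, not used above, come directly from Theorem 1.

**Smoothness criterion.** $Z_m$ is smooth at $\tau\in Z_m$ if and only if the cubic term $F$ of $\theta[m](\tau,\cdot)$ at $0$ is not a cone. Indeed, a reduced scheme of pure codimension $g$ cut out by $g$ equations is smooth at $\tau$ exactly when their differentials are independent, and by (5) these are the $\partial_iF$. By Theorem 1 this holds at the general point of every component. In particular $F\ne0$ there, so the odd two-torsion point has multiplicity exactly $3$ on $\Theta$. For $g=3$, $F=c\,z_1z_2z_3$ everywhere and $Z_m$ is smooth.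

**Cycle class.** Write $Z_m$ also for its image in $X=\mathcal A_g(8)$, and $\lambda_i=c_i(\mathbb E)$. By Theorem 1 the points of $Z_m$ where $df_m$ has rank less than $g$ form an analytic subset $B$ of codimension at least $g+1$ in $X$. Off $B$, $f_m$ is a section of $\mathbb E\otimes\det\mathbb E^{1/2}$ with transversal zeros on $Z_m$, so there $[Z_m]$ is its top Chern class. As $B$ has real codimension at least $2g+2$, restriction from $X$ to $X\setminus B$ is injective on $H^{2g}$. Therefore in $H^{2g}(X,\mathbb Q)$
$$[Z_m]=c_g\big(\mathbb E\otimes\det\mathbb E^{1/2}\big)=\sum_{i=0}^g\lambda_{g-i}\Big(\frac{\lambda_1}2\Big)^i .$$
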